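# Three subspaces of $\ell^2\oplus\ell^2$ with only scalar endomorphisms

Hilbert spaces are complex, and inner products are linear in the first variable. $B(H,K)$ is the space of bounded operators from $H$ to $K$, $B(H)=B(H,H)$, and $\mathbb N=\{1,2,\dots\}$.

## 1. An infinite product of tiny rotations, and a fast-decaying diagonal

Let $(e_n)_{n\ge 1}$ be the standard basis of $\ell^2$. Put $V_n=\mathrm{span}(e_1,\dots,e_n)$, let $P_n$ be the orthogonal projection onto $V_n$, and let $V_\infty=\bigcup_n V_n$, a dense subspace. We build two kinds of operator on $\ell^2$: a unitary $U$ and positive diagonal operators $D_A$.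

**The directions.** For $j\ge 1$ let
$$c_{2j-1}=e_j,\qquad c_{2j}=\frac{e_1+e_{j+1}}{\sqrt 2}.$$
Every $c_k$ is a unit vector in $V_k$, because $j\le 2j-1$ and $j+1\le 2j$. Now write each $n\ge 1$ uniquely as $n=2^{k-1}(2m-1)$ with $k,m\ge1$, and put $u_n=c_k$. The sequence $u_1,u_2,\dots$ starts
$$e_1,\quad \tfrac{e_1+e_2}{\sqrt2},\quad e_1,\quad e_2,\quad e_1,\quad \tfrac{e_1+e_2}{\sqrt2},\quad e_1,\quad \tfrac{e_1+e_3}{\sqrt2},\quad e_1,\ \dots$$
Two properties matter. Since $k\le 2^{k-1}\le n$, the vector $u_n$ lies in $V_n$. And every $c_k$ occurs as $u_n$ for infinitely many $n$, namely $n=2^{k-1}(2m-1)$ with $m=1,2,\dots$.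

**The rotations.** Let $\theta_n=2^{-n^2}$ and $\sigma_n=\sum_{k>n}\theta_k$. Consecutive terms of $\sum\theta_k$ have ratio at most $1/2$, so $\sigma_n\le 2\theta_{n+1}=2\cdot 2^{-(n+1)^2}$, that is,
$$\sigma_n\le 2^{-2n}\theta_n,\qquad \sum_n\theta_n=\theta_1+\sigma_1\le \tfrac12+\tfrac18<1. \tag{1}$$
The vectors $u_n,e_{n+1}$ are orthonormal, since $u_n\in V_n$. Let $G_n$ be the rotation by $\theta_n$ in their plane:
$$G_nu_n=\cos\theta_n\,u_n+\sin\theta_n\,e_{n+1},\qquad G_ne_{n+1}=-\sin\theta_n\,u_n+\cos\theta_n\,e_{n+1},$$
with $G_n$ the identity on $\{u_n,e_{n+1}\}^\perp$. The eigenvalues of the unitary $G_n$ are $e^{\pm i\theta_n}$ and $1$, so $\|G_n-I\|=|e^{i\theta_n}-1|=2\sin(\theta_n/2)\le\theta_n$.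

For unitaries, $\|G_N(G_{N-1}\cdots G_1)-G_{N-1}\cdots G_1\|=\|G_N-I\|\le\theta_N$. So the partial products form a Cauchy sequence in norm, and the same is true when we start at $n+1$ instead of $1$. Hence the norm limits
$$U=\lim_{N}G_NG_{N-1}\cdots G_1,\qquad R_n=\lim_N G_NG_{N-1}\cdots G_{n+1}$$
exist, and they are unitary because norm limits of unitaries are unitary. Adding up the increments gives $\|R_n-I\|\le\sum_{k>n}\theta_k$, and likewise for $U$. Letting $N\to\infty$ in $G_N\cdots G_1=(G_N\cdots G_{n+1})\,G_n\,(G_{n-1}\cdots G_1)$, we collect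
$$U=R_nG_n(G_{n-1}\cdots G_1),\qquad \|R_n-I\|\le\sigma_n,\qquad \|U-I\|\le\sum_n\theta_n<1. \tag{2}$$
In particular $I+U=2\bigl(I+\tfrac12(U-I)\bigr)$ is invertible, by the Neumann series. Finally, for $k<n$ both $u_k$ and $e_{k+1}$ lie in $V_n$, so $G_k$ maps $V_n$ onto $V_n$ and fixes $V_n^\perp$ pointwise.

**The diagonals.** Let $\delta_n=2^{-4^n}$, a decreasing sequence in $(0,1)$. Then $\delta_{n+1}\delta_n^{-2}=2^{-4\cdot 4^n+2\cdot 4^n}$, and since $4^n\ge n^2$ and $4^n\ge n$,
$$\eta_n:=\delta_{n+1}\delta_n^{-2}=2^{-2\cdot 4^n}\le 2^{-n^2-n}=2^{-n}\theta_n. \tag{3}$$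
For $A\subset\mathbb N$ let $D_Ae_n=\delta_n^{a_n}e_n$, where $a_n=2$ if $n\in A$ and $a_n=1$ if $n\notin A$. For example, $D_\varnothing=\mathrm{diag}(2^{-4},2^{-16},2^{-64},\dots)$ and $D_{\mathbb N}=D_\varnothing^2$. Each $D_A$ is bounded, positive and injective. It is compact because its diagonal entries tend to $0$, and its range contains $V_\infty$, so it is dense. For all $A,B\subset\mathbb N$,
$$\|(I-P_n)D_B\|=\sup_{k>n}\delta_k^{b_k}\le\delta_{n+1},\qquad \|D_A^{-1}P_n\|=\max_{k\le n}\delta_k^{-a_k}\le\delta_n^{-2}. \tag{4}$$

So at stage $n$ the two quantities $\eta_n$ and $\sigma_n$ are both much smaller than the angle $\theta_n$.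

**What this is for.** From $U$ and $D_A$ we form three closed subspaces of $\ell^2\oplus\ell^2$:
$$\mathcal S_A=\bigl(\ell^2\oplus\ell^2;\ \ell^2\oplus 0,\ \{(x,D_Ax):x\in\ell^2\},\ \{(x,-UD_Ax):x\in\ell^2\}\bigr).$$
They are closed because the graph of a bounded operator is closed. We shall prove that the only bounded operators mapping each of the three subspaces into itself are the scalars. This answers the question whether three subspaces of an infinite-dimensional Hilbert space can have that property. The source of the problem is Masatoshi Enomoto and Yasuo Watatani, "Relative position of four subspaces in a Hilbert space", arXiv:math/0404545 (2004).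

## 2. Systems of subspaces, their homomorphisms, and transitivity

**Definition (systems).** A *system of $n$ subspaces* is a tuple $\mathcal S=(H;E_1,\dots,E_n)$ with $H$ a Hilbert space and $E_1,\dots,E_n$ closed subspaces of $H$. For $\mathcal S=(H;E_i)$ and $\mathcal T=(K;F_i)$ put
$$\mathrm{Hom}(\mathcal S,\mathcal T)=\{T\in B(H,K):T(E_i)\subset F_i\text{ for all }i\},\qquad \mathrm{End}(\mathcal S)=\mathrm{Hom}(\mathcal S,\mathcal S).$$
The systems are *isomorphic* if some bounded invertible $\varphi:H\to K$ satisfies $\varphi(E_i)=F_i$ for all $i$. Their *direct sum* is $\mathcal S\oplus\mathcal T=(H\oplus K;E_1\oplus F_1,\dots,E_n\oplus F_n)$.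

Hom need not be symmetric. Between $(\mathbb C;\mathbb C,0,0)$ and $(\mathbb C;\mathbb C,\mathbb C,0)$, Hom from the first to the second is $\mathbb C$, since $0\subset\mathbb C$. In the other direction $T$ must send $\mathbb C$ into $0$, so Hom is $0$.

**Definition (indecomposable, transitive).** Let $H\ne0$. The system $\mathcal S$ is *indecomposable* if it is not isomorphic to a direct sum of two systems whose underlying spaces are both nonzero. It is *transitive* if $\mathrm{End}(\mathcal S)=\mathbb CI$.

*Transitive implies indecomposable.* If $\varphi:\mathcal S\to\mathcal S_1\oplus\mathcal S_2$ is an isomorphism with both underlying spaces nonzero, and $Q$ is the projection onto the first summand, then $\varphi^{-1}Q\varphi$ is an idempotent in $\mathrm{End}(\mathcal S)$ other than $0$ and $I$, so it is not scalar.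

*The converse fails.* Let $J=\begin{pmatrix}1&1\\0&1\end{pmatrix}=I+M$ with $M^2=0$, and take the four subspaces $\mathbb C^2\oplus0$, $0\oplus\mathbb C^2$, $\{(x,x)\}$, $\{(x,Jx)\}$ of $\mathbb C^4$. Preserving the first two forces $T=X\oplus Z$, the third forces $X=Z$, and the fourth forces $XJ=JX$, that is, $X=aI+bM$. So the system is not transitive. But $(aI+bM)^2=a^2I+2abM$, so an idempotent has $a\in\{0,1\}$ and $2ab=b$, hence $b=0$. The only idempotents in End are $0$ and $I$, and the argument above shows that the system is indecomposable.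

For sets of positive integers, $B\subset^*A$ means that $B\setminus A$ is finite. For example, $\{1,2,4,6,8,\dots\}\subset^*\{2,4,6,8,\dots\}$.

**Theorem 1.** There are a positive injective compact diagonal operator $D$ and a unitary $U$ on $\ell^2$ such that
$$\mathcal S=\bigl(\ell^2\oplus\ell^2;\ \ell^2\oplus 0,\ \{(x,Dx):x\in\ell^2\},\ \{(x,-UDx):x\in\ell^2\}\bigr)$$
is transitive. In particular, an infinite-dimensional transitive system of three subspaces exists.

**Theorem 2.**

* (a) There are transitive systems $\mathcal S_A$ of three subspaces of $\ell^2\oplus\ell^2$, indexed by all $A\subset\mathbb N$, such that $\dim\mathrm{Hom}(\mathcal S_A,\mathcal S_B)=1$ if $B\subset^*A$, and $\mathrm{Hom}(\mathcal S_A,\mathcal S_B)=0$ otherwise.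
* (b) There are exactly $2^{\aleph_0}$ isomorphism classes of infinite-dimensional transitive systems of three subspaces. There is a family of $2^{\aleph_0}$ of them with $\mathrm{Hom}(\mathcal S,\mathcal T)=0=\mathrm{Hom}(\mathcal T,\mathcal S)$ for any two distinct members $\mathcal S,\mathcal T$.
* (c) A transitive system of three subspaces exists in a Hilbert space of (orthonormal) dimension $\kappa$ if and only if $\kappa\in\{1,2,\aleph_0\}$.
* (d) An infinite-dimensional transitive system of $n$ subspaces exists if and only if $n\ge 3$. For $n\le 2$ there is not even an infinite-dimensional indecomposable one.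

Theorem 1 will be the case $A=\varnothing$, $D=D_\varnothing$ of Theorem 2(a). One known fact enters, and only in part (c): up to isomorphism there are exactly nine indecomposable systems of three subspaces with $H$ finite-dimensional and nonzero.

## 3. Lines in the plane, and graphs of invertible operators

*One subspace.* If $(H;E)$ has $0\ne E\neq H$, the projection onto $E$ is a non-scalar endomorphism. If $E=0$ or $E=H$, every operator is an endomorphism. So transitivity forces $\dim H=1$.

*Two lines in $\mathbb C^2$.* If the lines are distinct, the projection onto one along the other is a non-scalar endomorphism.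

*Three distinct lines in $\mathbb C^2$.* Choose spanning vectors $f_1,f_2,f_3$. They are pairwise independent, so $f_3=\alpha f_1+\beta f_2$ with $\alpha,\beta\ne0$. If $T$ preserves the three lines, then $Tf_1=\mu_1f_1$, $Tf_2=\mu_2f_2$, and $Tf_3=\alpha\mu_1f_1+\beta\mu_2f_2$ is a multiple of $f_3$, so $\mu_1=\mu_2$. The system is transitive. The third line, which is diagonal to the first two, forces the two eigenvalues to agree; the vectors $(e_1+e_{j+1})/\sqrt2$ will do the same work for us later.

Three lines in $\mathbb C\oplus\mathbb C$ can be written as $\mathbb C\oplus0$ and two graphs. A natural first attempt in high dimension is therefore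
$$\bigl(K\oplus K;\ K\oplus0,\ \{(x,Ax)\},\ \{(x,Bx)\}\bigr),\qquad A,B\in B(K),$$
with $A$ and $B$ in some generic position. *If $A$ is invertible and $\dim K\ge2$, this is never transitive.* Put $J=A^{-1}B$ and $T=J\oplus BA^{-1}$. Clearly $T$ preserves $K\oplus 0$. Next, $T(x,Ax)=(Jx,Bx)=(Jx,AJx)$ and $T(x,Bx)=(Jx,BA^{-1}Bx)=(Jx,BJx)$, so $T\in\mathrm{End}$. If $J$ is not scalar, $T$ is a non-scalar endomorphism. If $J=cI$, then $B=cA$, and $X\oplus AXA^{-1}$ is an endomorphism for every $X\in B(K)$.

So a graph construction needs operators that are not invertible. This agrees with a known fact: in an infinite-dimensional indecomposable system of three subspaces, $E_i\cap E_j=0$ and $E_i+E_j$ is dense and not closed for $i\ne j$. With $E_1=\ell^2\oplus0$ and $E_2$ the graph of $D$ we have $E_1+E_2=\ell^2\oplus\mathrm{ran}\,D$, and $E_1\cap E_2=0$ exactly when $D$ is injective. So $D$ should be injective with dense, non-closed range. This leads to compact diagonals.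

## 4. Homomorphisms as intertwining equations

We translate $T\in\mathrm{Hom}(\mathcal S_A,\mathcal S_B)$ into equations on $\ell^2$. Since $T(\ell^2\oplus0)\subset\ell^2\oplus0$,
$$T=\begin{pmatrix}X&Y\\0&Z\end{pmatrix},\qquad X,Y,Z\in B(\ell^2).$$
The vector $T(x,D_Ax)=(Xx+YD_Ax,\,ZD_Ax)$ lies in the graph of $D_B$ for all $x$ if and only if
$$ZD_A=D_B(X+YD_A). \tag{5}$$
The vector $T(x,-UD_Ax)=(Xx-YUD_Ax,\,-ZUD_Ax)$ lies in the graph of $-UD_B$ for all $x$ if and only if
$$ZUD_A=UD_B(X-YUD_A). \tag{6}$$
So $\mathrm{Hom}(\mathcal S_A,\mathcal S_B)$ consists exactly of the block operators as above satisfying (5) and (6).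

In both equations $Z$ carries one dense range into another: $\mathrm{ran}\,D_A$ into $\mathrm{ran}\,D_B$, and $U\,\mathrm{ran}\,D_A$ into $U\,\mathrm{ran}\,D_B$. The main task is to show that $Z$ is scalar; after that, $X$ and $Y$ will be easy.

*Choices of $U$ that fail.* Take $A=B$ and write $D=D_A$. If a bounded operator $W$ commutes with both $D$ and $U$, then $Y=0$, $X=Z=W$ solves (5) and (6). So $U=I$, or $U$ diagonal, fails: every diagonal $W$ gives an endomorphism $W\oplus W$. A $U$ that rotates each plane $\mathrm{span}(e_{2k-1},e_{2k})$ into itself also fails: take for $W$ the projection onto one of these planes. Hence $U$ must link all the basis vectors to each other.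

## 5. Nearly invariant subspaces: what one range says about $Z$

*An inequality from one range.* Suppose $ZD_A=D_BX_1$, and let $N\ge\|X_1\|$. On $V_n$ the operator $D_A$ can be inverted, so $ZP_n=ZD_AD_A^{-1}P_n=D_BX_1D_A^{-1}P_n$, and by (4)
$$\|(I-P_n)ZP_n\|\le\delta_{n+1}\,N\,\delta_n^{-2}=N\eta_n .$$
So $Z$ maps $V_n$ into itself up to an error $N\eta_n$, for every $n$ at once. Similarly, the equation $ZUD_A=UD_BX_2$ will say that $Z$ nearly preserves $UV_n$.

*What exact invariance would give.* Suppose for a moment that $Z$ maps $V_n$ into $V_n$ and $G_nV_n$ into $G_nV_n$. Then it preserves $V_n\cap G_nV_n$. A vector of $G_nV_n$ has the form $v+t(\cos\theta_n\,u_n+\sin\theta_n\,e_{n+1})$ with $v\in V_n$, $v\perp u_n$, and it lies in $V_n$ only if $t=0$. So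
$$V_n\cap G_nV_n=\{v\in V_n:v\perp u_n\},$$
and $Z$ preserves this space. In other words, $\langle Zv,u_n\rangle=0$ for all $v\in V_n$ with $v\perp u_n$. For instance, if $n=2$ and $u_2$ is replaced by $e_1$, then $e_2$ must be an eigenvector of $Z$. One rotation into the new direction $e_{n+1}$ thus singles out one direction $u_n$ inside $V_n$.

*Where the obvious version stops.* We do not have exact invariance, and the errors cannot be ignored. The matrix unit $Z=\langle\cdot,e_j\rangle e_i$ satisfies $ZD_\varnothing=\delta_jZ=D_\varnothing X_1$ with $X_1=\delta_j\delta_i^{-1}Z$. So every matrix unit, including the ones below the diagonal, leaves $\mathrm{ran}\,D_\varnothing$ invariant; the only price for $i>j$ is the large norm $\delta_j/\delta_i$ of $X_1$. Since the constant $N$ depends on $T$ and has no a priori bound, an estimate at finitely many stages $n$ cannot show that an entry of $Z$ vanishes.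

The sensible first choice $u_n=e_n$, a chain of rotations of $e_n$ towards $e_{n+1}$, meets exactly this obstacle. At stage $n$ one gets an upper bound, of the form $4N(2^{-n}+2^{-2n})$ (this is (10) below), for $|\langle Zv,e_n\rangle|$ with unit $v\in V_{n-1}$. But the first inequality of this section at stage $n-1$ already gives the better bound $N\eta_{n-1}$. Each direction is tested once, and one test against an unknown $N$ proves nothing.

*What gets past this.* Test every direction infinitely often. If $u=u_n$ for infinitely many $n$, then for a fixed $v$ the inequality holds with right-hand sides tending to $0$ while $N$ stays fixed, and it becomes the equality $\langle Zv,u\rangle=0$. This is why the list $c_1,c_2,\dots$ is repeated in $u_1,u_2,\dots$. For the right-hand sides to tend to $0$ after division by the small angle, two errors must be small compared with $\theta_n$: the invariance error $N\eta_n$, and the effect $\sigma_n$ of all later rotations $R_n$, since $U$ contains all the rotations and not only $G_n$. These are the requirements (3) and (1).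

## 6. An operator compatible with both ranges is scalar

**Lemma 3.** Let $A,B\subset\mathbb N$ and let $Z,X_1,X_2\in B(\ell^2)$ satisfy
$$ZD_A=D_BX_1,\qquad ZUD_A=UD_BX_2.$$
Then $Z\in\mathbb CI$.

*Proof.* Let $N=\max(\|Z\|,\|X_1\|,\|X_2\|)$.

**Step 1: near-invariance of $V_n$ and of $UV_n$.** This step turns the two equations into inequalities. As in Section 5,
$$\|(I-P_n)ZP_n\|=\|(I-P_n)D_B\,X_1\,D_A^{-1}P_n\|\le N\eta_n. \tag{7}$$
Multiplying the second equation by $U^*$ gives $(U^*ZU)D_A=D_BX_2$, which has the form of the first. So $\|(I-P_n)U^*ZUP_n\|\le N\eta_n$. Since $\langle U^*ZUa,b\rangle=\langle ZUa,Ub\rangle$, this says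
$$|\langle ZUa,Ub\rangle|\le N\eta_n\|a\|\,\|b\|\qquad(a\in V_n,\ b\in V_n^\perp). \tag{8}$$

**Step 2: choosing $a$ and $b$.** This step chooses $a$ and $b$ so that (8) involves only $G_n$ and the harmless factor $R_n$. Fix $n$, and let $v\in V_n$ be a unit vector with $v\perp u_n$. (For $n=1$ there is none, and nothing is to be shown.) Then $v\perp e_{n+1}$ as well, so $G_nv=v$. Put $a=(G_{n-1}\cdots G_1)^{-1}v$. It is a unit vector, and it lies in $V_n$ because each $G_k$ with $k<n$ maps $V_n$ onto $V_n$. By (2),
$$Ua=R_nG_nv=R_nv .$$
Put $b=e_{n+1}\in V_n^\perp$. Each $G_k$ with $k<n$ fixes it, so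
$$Ue_{n+1}=R_nG_ne_{n+1}=R_nw,\qquad w:=G_ne_{n+1}=-\sin\theta_n\,u_n+\cos\theta_n\,e_{n+1}.$$
Now (8) reads $|\langle ZR_nv,R_nw\rangle|\le N\eta_n$.

**Step 3: removing the later rotations.** This step replaces $R_n$ by $I$. We have
$$\langle ZR_nv,R_nw\rangle-\langle Zv,w\rangle=\langle Z(R_n-I)v,R_nw\rangle+\langle Zv,(R_n-I)w\rangle .$$
Here $v$, $w$, $R_nw$ are unit vectors, $\|Z\|\le N$ and $\|R_n-I\|\le\sigma_n$, so the right-hand side is at most $2N\sigma_n$ in absolute value. Hence
$$|\langle Zv,w\rangle|\le N\eta_n+2N\sigma_n. \tag{9}$$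

**Step 4: isolating the component along $u_n$.** This step compares (9) with (7), the way $V_n\cap G_nV_n$ was compared in Section 5. By the formula for $w$,
$$\sin\theta_n\,\langle Zv,u_n\rangle=\cos\theta_n\,\langle Zv,e_{n+1}\rangle-\langle Zv,w\rangle .$$
By (7), $|\langle Zv,e_{n+1}\rangle|\le N\eta_n$. Since $0<\theta_n\le\frac12$, we have $\sin\theta_n\ge\frac2\pi\theta_n\ge\theta_n/2$. Together with (9), (3) and (1),
$$|\langle Zv,u_n\rangle|\le\frac{2N\eta_n+2N\sigma_n}{\sin\theta_n}\le 4N\,\frac{\eta_n+\sigma_n}{\theta_n}\le 4N(2^{-n}+2^{-2n}). \tag{10}$$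

**Step 5: from inequalities to eigenvectors.** This step uses that each direction recurs. Fix $k$, put $u=c_k$, and let $v\in V_\infty$ with $v\perp u$. Then $v\in V_n$ for all large $n$, and $u_n=u$ for infinitely many $n$. For each $n$ with both properties, (10) scaled by $\|v\|$ gives $|\langle Zv,u\rangle|\le4N(2^{-n}+2^{-2n})\|v\|$. Letting $n\to\infty$ along these $n$, we get $\langle Zv,u\rangle=0$.

Such $v$ are dense in $u^\perp$. Indeed, let $v\in u^\perp$ and choose $v_m\in V_\infty$ with $v_m\to v$. Then $v_m-\langle v_m,u\rangle u$ lies in $V_\infty\cap u^\perp$, since $u\in V_\infty$, and it converges to $v-\langle v,u\rangle u=v$. Hence $\langle v,Z^*u\rangle=\langle Zv,u\rangle=0$ for all $v\in u^\perp$, so $Z^*u\in(u^\perp)^\perp=\mathbb Cu$.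

**Step 6: all eigenvalues agree.** This step repeats the argument for three lines in a plane. By Step 5 with $c_{2j-1}=e_j$, we have $Z^*e_j=\mu_je_j$ for all $j$. By Step 5 with $c_{2(j-1)}=(e_1+e_j)/\sqrt2$ for $j\ge2$, the vector $Z^*(e_1+e_j)=\mu_1e_1+\mu_je_j$ is a multiple of $e_1+e_j$, so $\mu_j=\mu_1$. Thus $Z^*=\mu_1I$ on $V_\infty$, and by continuity on $\ell^2$. Hence $Z=\overline{\mu_1}I$. $\square$

**Corollary 4.** Let $D=D_A$. A bounded operator that leaves both dense operator ranges $\mathrm{ran}\,D$ and $U\,\mathrm{ran}\,D$ invariant is scalar.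

*Proof.* If $Z$ leaves both invariant, then $X_1=D^{-1}ZD$ and $X_2=D^{-1}U^*ZUD$ are defined on all of $\ell^2$. They are closed: if $x_m\to x$ and $X_1x_m\to y$, then $DX_1x_m=ZDx_m\to ZDx$ and $DX_1x_m\to Dy$, so $Dy=ZDx$ and $y=X_1x$. The argument for $X_2$ is the same, with $U^*ZU$ in place of $Z$. By the closed graph theorem both are bounded, and Lemma 3 applies with $A=B$. $\square$

## 7. All homomorphisms between $\mathcal S_A$ and $\mathcal S_B$

Here we prove Theorem 2(a) and Theorem 1. Let $T\in\mathrm{Hom}(\mathcal S_A,\mathcal S_B)$, with blocks $X,Y,Z$ as in Section 4.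

**Step 1: $Z$ is scalar.** This is the content of Lemma 3. By (5) and (6) it applies with $X_1=X+YD_A$ and $X_2=X-YUD_A$, and gives $Z=\lambda I$.

**Step 2: $Y=0$.** This step removes the off-diagonal block; it is the reason for the minus sign in the third subspace. Insert $Z=\lambda I$ into (5) and (6), and cancel $U$ on the left in (6):
$$\lambda D_A=D_B(X+YD_A),\qquad \lambda D_A=D_B(X-YUD_A).$$
Subtracting gives $D_BY(I+U)D_A=0$. Since $D_B$ is injective, $Y(I+U)D_A=0$. Since $\mathrm{ran}\,D_A$ is dense, $Y(I+U)=0$. Since $I+U$ is invertible, $Y=0$.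

**Step 3: solving for $X$.** This step decides for which $A,B$ a nonzero $T$ exists. What remains is $\lambda D_A=D_BX$. Conversely, any $\lambda\in\mathbb C$ and bounded $X$ with $\lambda D_A=D_BX$, together with $Y=0$ and $Z=\lambda I$, satisfy (5) and (6). Since $D_B$ is injective, the equation means
$$Xe_n=\lambda\,\delta_n^{a_n-b_n}e_n\qquad\text{for all }n .$$
The exponent $a_n-b_n$ is $-1$, $0$ or $1$, and it equals $-1$ exactly when $a_n=1$ and $b_n=2$, that is, when $n\in B\setminus A$. Since $\delta_n^{-1}\to\infty$ and $\delta_n<1$, for $\lambda\ne0$ this defines a bounded operator if and only if $B\setminus A$ is finite. For $\lambda=0$ we get $X=0$. Therefore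
$$\mathrm{Hom}(\mathcal S_A,\mathcal S_B)=\begin{cases}\mathbb C\,(D_B^{-1}D_A\oplus I)&\text{if }B\subset^*A,\\ 0&\text{otherwise.}\end{cases} \tag{11}$$

For $A=B$ this reads $\mathrm{End}(\mathcal S_A)=\mathbb CI$, so every $\mathcal S_A$ is transitive. This proves Theorem 2(a), and Theorem 1 with $D=D_\varnothing$. $\blacksquare$

*Example.* Take $A=\mathbb N$, $B=\varnothing$ and $D=D_\varnothing$, so $D_{\mathbb N}=D^2$. Then (11) says that $D\oplus I$ spans $\mathrm{Hom}(\mathcal S_{\mathbb N},\mathcal S_\varnothing)$. Indeed it maps $(x,D^2x)$ to $(Dx,D(Dx))$ and $(x,-UD^2x)$ to $(Dx,-UD(Dx))$. In the other direction Hom is $0$.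

## 8. Reducing subspaces and separability

The remaining parts of Theorem 2 need one observation about orthogonal projections. A closed subspace $M$ *reduces* a self-adjoint operator $Q$ if $QM\subset M$; then also $QM^\perp\subset M^\perp$.

**Lemma 5.** Let $\mathcal S=(H;E_1,\dots,E_n)$ be indecomposable, and let $Q_i$ be the orthogonal projection onto $E_i$.

* (i) If a closed subspace $M$ reduces all $Q_i$, then $M=0$ or $M=H$.
* (ii) $H$ is separable.

*Proof.* (i) Suppose $0\ne M\ne H$ and $M$ reduces all $Q_i$. For $x\in E_i$ write $x=y+z$ with $y\in M$, $z\in M^\perp$. From $y+z=x=Q_ix=Q_iy+Q_iz$ with $Q_iy\in M$ and $Q_iz\in M^\perp$ we get $Q_iy=y$ and $Q_iz=z$. Hence $E_i=(E_i\cap M)\oplus(E_i\cap M^\perp)$, and $\mathcal S$ is isomorphic to $(M;E_i\cap M)\oplus(M^\perp;E_i\cap M^\perp)$, a contradiction.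

(ii) Choose $x\ne0$ in $H$. Let $M$ be the closed linear span of all vectors $Q_{i_1}Q_{i_2}\cdots Q_{i_r}x$, $r\ge0$ (for $r=0$ this is $x$). There are countably many of them, so $M$ is separable. It is nonzero, and it is mapped into itself by every $Q_i$, so it reduces all $Q_i$. By (i), $M=H$. $\square$

Since transitive systems are indecomposable, every transitive system lives on a separable space.

## 9. Almost disjoint sets and the number of isomorphism classes

Here we prove Theorem 2(b).

**Step 1: a large family with no homomorphisms.** This step gives the lower bound. The set of finite $0$–$1$ words is countable, so it is in bijection with $\mathbb N$. For an infinite $0$–$1$ sequence $s$ let $I_s$ be the set of its initial segments, which is infinite. If $s\ne t$ first differ at position $p$, then every common initial segment has length less than $p$, so $I_s\cap I_t$ is finite. Transporting the $I_s$ to $\mathbb N$, we get $2^{\aleph_0}$ infinite subsets of $\mathbb N$ with pairwise finite intersections. For distinct members $A,B$ the set $A\setminus B=A\setminus(A\cap B)$ is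 infinite, so $A\not\subset^*B$, and likewise $B\not\subset^*A$. By (11), $\mathrm{Hom}(\mathcal S_A,\mathcal S_B)=0=\mathrm{Hom}(\mathcal S_B,\mathcal S_A)$. An isomorphism would be a nonzero element of Hom, so these $2^{\aleph_0}$ transitive systems are pairwise non-isomorphic.

**Step 2: there are no more.** This step gives the upper bound. By Lemma 5(ii), an infinite-dimensional transitive system lives on a separable infinite-dimensional space. A unitary onto $\ell^2$ carries it to an isomorphic system on $\ell^2$. Each closed subspace of $\ell^2$ is the closure of a countable subset. Since $\ell^2$ has cardinality $2^{\aleph_0}$, there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ closed subspaces, and at most $2^{\aleph_0}$ triples of them. So there are at most $2^{\aleph_0}$ isomorphism classes. $\blacksquare$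

## 10. The dimensions $1$, $2$ and $\aleph_0$

Here we prove Theorem 2(c). For $\kappa=\aleph_0$ a transitive system exists by Theorem 1, and uncountable $\kappa$ is impossible by Lemma 5(ii). In finite dimension we list the nine indecomposable systems. Consider the eight systems
$$(\mathbb C;E_1,E_2,E_3),\qquad E_i\in\{0,\mathbb C\},$$
and the system $(\mathbb C^2;\ell_1,\ell_2,\ell_3)$ with three distinct lines. The eight are transitive because $B(\mathbb C)=\mathbb C$, and the ninth is transitive by Section 3. So all nine are indecomposable. They are pairwise non-isomorphic: an isomorphism preserves $\dim H$ and each $\dim E_i$, and these numbers distinguish them. Since there are exactly nine finite-dimensional indecomposable systems up to isomorphism, these are all of them. A finite-dimensional transitive system is indecomposable, hence isomorphic to one of the nine, so its dimension is $1$ or $2$, and both occur. $\blacksquare$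

## 11. Two projections, and the number of subspaces

Here we prove Theorem 2(d).

**Step 1: $n\ge3$.** This step gives existence. Append $E_4=\dots=E_n=0$ to the system of Theorem 1. Every operator preserves the zero subspace, so End is unchanged and the new system is transitive.

**Step 2: the setting for $n\le2$.** This step reduces to one case. Appending zero subspaces changes neither the endomorphisms nor decomposability, so we may assume $n=2$. Since transitive systems are indecomposable, it suffices to show that an indecomposable $(H;E_1,E_2)$ has $\dim H\le2$. Let $P,Q$ be the orthogonal projections onto $E_1,E_2$.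

**Step 3: an operator commuting with $P$ and $Q$.** This step finds a self-adjoint operator that indecomposability forces to be scalar. Let
$$C=(P-Q)^2=P+Q-PQ-QP .$$
Then $PC=P+PQ-PQ-PQP=P-PQP$ and $CP=P+QP-PQP-QP=P-PQP$, so $PC=CP$. Exchanging $P$ and $Q$ leaves $C$ unchanged, so also $QC=CQ$. By the spectral theorem every spectral projection of $C$ commutes with $P$ and $Q$, so its range reduces both. By Lemma 5(i) every spectral projection of $C$ is $0$ or $I$. Hence $C=cI$ for some $c\in\mathbb R$.

**Step 4: a small reducing subspace.** This step bounds $\dim H$. Suppose $P\ne0$, and take a unit vector $x\in\mathrm{ran}\,P$. By Step 3, $PQP=P-PC$, so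
$$PQx=PQPx=(P-PC)x=(1-c)x .$$
Also $Px=x$ and $Q(Qx)=Qx$. Hence $\mathrm{span}\{x,Qx\}$ is invariant under $P$ and $Q$. It is closed, being finite-dimensional, and it is nonzero and reduces both projections. By Lemma 5(i) it equals $H$, so $\dim H\le2$.

Suppose $P=0$. Since $H\neq0$, at least one of $\mathrm{ran}\,Q$, $\ker Q$ is nonzero, and any line in it is invariant under $P$ and $Q$. By Lemma 5(i) that line is $H$, so $\dim H=1$.

Thus for $n\le2$ no infinite-dimensional indecomposable system exists, and in particular no transitive one. $\blacksquare$
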